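
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Complete biharmonic submanifolds of negatively curved manifolds need not be minimal}


\begin{abstract}
We answer a question of Luo: must a complete biharmonic submanifold of a Riemannian manifold with sectional curvature less than $-\epsilon<0$ be minimal? For curves the answer is yes. In every dimension $m\ge 2$ and every codimension it is no, even if the ambient manifold is a Hadamard manifold, the submanifold is properly embedded, and its second fundamental form is bounded. For any given $\eta>0$ the examples can be chosen with Ricci curvature bounded below by $-C(1+d^2)^{1+\eta}$, where $d$ is the distance to a point. Here $\eta=0$ is impossible: if $\mathrm{Ric}\ge -C(1+d^2)$, then a complete biharmonic submanifold of a nonpositively curved manifold is minimal.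
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $f:(M^m,g)\to(N^{m+k},h)$, $k\ge1$, be an isometric immersion of a connected manifold $M$, with mean curvature vector field $\vec H$. The tension field of $f$, that is, the trace of its second fundamental form, is $\tau=m\vec H$, and $f$ is \emph{minimal} if $\tau\equiv0$. It is \emph{biharmonic} if it is critical for the bienergy $\frac12\int_K|\tau|^2\,d\mu_g$ with respect to all variations supported in compact sets $K\subset M$. We use the conventions
\[
R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]},\qquad \Delta=\operatorname{tr}\nabla^2,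
\]
so that an orthonormal pair $X,Y$ spans a plane of sectional curvature $\langle R(X,Y)Y,X\rangle$. The Euler--Lagrange equation of the bienergy is then the vanishing of the bitension field
\begin{equation}\label{eq:bitension}
\tau_2(f)=\sum_i\bigl(\nabla_{e_i}\nabla_{e_i}-\nabla_{\nabla_{e_i}e_i}\bigr)\tau-\sum_iR^N(e_i,\tau)e_i ,
\end{equation}
where $(e_i)$ is a local orthonormal frame of $M$ and $\tau$ is differentiated with the connection pulled back from $N$. All data are smooth, and $M$ is called complete if $(M,g)$ is.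

Since $\tau_2$ is linear in $\tau$, minimal submanifolds are biharmonic. Luo \cite{Luo} asks for a converse:
\begin{quote}
\emph{Is a complete biharmonic submanifold of a Riemannian manifold whose sectional curvature is less than $-\epsilon$, for some constant $\epsilon>0$, necessarily minimal?}
\end{quote}

\subsection*{What one would guess, and why it fails}
If $K_N\le0$ and $f$ is biharmonic, then $u=|\vec H|^2$ satisfies
\begin{equation}\label{eq:basicintro}
\Delta u\ge 2m\,u^2
\end{equation}
(Lemma~\ref{lem:basic}). If $M$ is compact, then $\Delta u\le0$ at a maximum of $u$, so $u\equiv0$ and $M$ is minimal. On a complete noncompact $M$ the superlinear right-hand side of \eqref{eq:basicintro} still leaves nonzero solutions little room, and a strict bound $K_N<-\epsilon$ only strengthens the inequality. So one would guess that the answer is yes.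

The weak point is that an upper bound for $K_N$ puts no lower bound on the curvature of $M$. Take $M=\mathbb R\times\mathbb R^{m-1}$, $m\ge2$, with $g=dr^2+s(r)^2|d\theta|^2$ and $q=s'/s$. For a function $H$ of $r$ alone, $\Delta H=H''+(m-1)qH'$. If the planes containing the normal have curvature close to $-1$, then a biharmonic hypersurface with small second fundamental form and mean curvature $H$ satisfies approximately $\Delta H=mH$. If $q$ is large, this says $(\log H)'\approx\frac{m}{(m-1)q}$. The solution is positive and, when $1/q$ is integrable at $+\infty$, bounded as $r\to+\infty$. For $q$ of order $r^{1+\eta}$ this is the case, and then $\mathrm{Ric}_M$ is of order $-r^{2+2\eta}$. The content of this paper is that such an $M$ can be realized exactly as a biharmonic hypersurface of a manifold with strictly negative curvature, and that the quadratic threshold suggested by this computation is the true one.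

\subsection*{Results}

\begin{theorem}\label{thm:counter}
Let $m\ge2$, $k\ge1$, $\epsilon>0$ and $\eta>0$. There are a complete simply connected Riemannian manifold $(N^{m+k},h)$, diffeomorphic to $\mathbb R^{m+k}$, with sectional curvature $<-\epsilon$, and a complete, properly embedded biharmonic submanifold $M^m\subset N$ with $\vec H\ne0$ at every point. Moreover, the second fundamental form of $M$ is bounded, and $\mathrm{Ric}_M\ge-C(1+d^2)^{1+\eta}$ for some constant $C$, where $d$ is the distance in $M$ to a fixed point.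
\end{theorem}

Recall that $M$ is \emph{stochastically complete} if Brownian motion on $M$ almost surely has infinite lifetime.

\begin{theorem}\label{thm:pos}
Let $N$ have sectional curvature $\le0$ and let $M^m\to N$ be biharmonic.
\begin{enumerate}
\item[(1)] If $m=1$, then $M$ is a geodesic, i.e.\ minimal. Completeness is not needed.
\item[(2)] If $M$ is stochastically complete and $|\vec H|$ is bounded, then $M$ is minimal.
\item[(3)] If $M$ is complete and $\mathrm{Ric}_M\ge-C(1+d^2)$, where $d$ is the distance in $M$ to a fixed point, then $M$ is minimal. No bound on $|\vec H|$ is assumed.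
\end{enumerate}
\end{theorem}

So the answer to the question is yes exactly when $m=1$; it is no for every $m\ge2$ and every codimension. By Theorem~\ref{thm:counter}, the exponent $1$ of $(1+d^2)$ in Theorem~\ref{thm:pos}(3) cannot be replaced by $1+\eta$ for any $\eta>0$, even if $K_N<-\epsilon$, $N$ is a Hadamard manifold and the second fundamental form is bounded.

We begin with Theorem~\ref{thm:pos}, since it shows where a counterexample has to be sought. Section~\ref{sec:hyp} derives the equations for a biharmonic hypersurface, and Section~\ref{sec:four} solves them in dimension $m=4$, where one of them holds automatically for umbilical hypersurfaces. Sections~\ref{sec:construction} and~\ref{sec:curv} carry out the construction for all $m\ge2$ in codimension one. Section~\ref{sec:end} passes to arbitrary $\epsilon$ and arbitrary codimension.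

\section{When biharmonic submanifolds are minimal}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:pos}(1)]
Let $T$ be the unit tangent, so that $\tau=\nabla_TT$, and let $\kappa=|\tau|$. Biharmonicity reads
\[
\nabla_T^3T=R(T,\tau)T .
\]
We first take the product with $T$; the right-hand side drops out, so $\langle\nabla_T^3T,T\rangle=0$. Differentiating $\langle\nabla_TT,T\rangle=0$ gives $\langle\nabla_T^2T,T\rangle=-\kappa^2$. Differentiating once more and using $\langle\nabla_T^2T,\nabla_TT\rangle=\frac12(\kappa^2)'$ gives $\langle\nabla_T^3T,T\rangle=-\frac32(\kappa^2)'$. Hence $\kappa$ is constant. Now we take the product with $\tau$: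
\[
0=\tfrac12(\kappa^2)''=|\nabla_T\tau|^2+\langle R(T,\tau)T,\tau\rangle\ge|\nabla_T\tau|^2\ge\langle\nabla_T\tau,T\rangle^2=\kappa^4 .
\]
The first inequality holds because $\langle R(T,\tau)T,\tau\rangle=-\langle R(T,\tau)\tau,T\rangle\ge0$ when $K_N\le0$. So $\kappa=0$.
\end{proof}

\begin{lemma}\label{lem:basic}
If $K_N\le0$ and $M^m\to N$ is biharmonic, then $u=|\vec H|^2$ satisfies $\Delta u\ge2m\,u^2$.
\end{lemma}

\begin{proof}
By \eqref{eq:bitension}, $\operatorname{tr}\nabla^2\tau=\sum_iR(e_i,\tau)e_i$, so
\[
\tfrac12\Delta|\tau|^2=|\nabla\tau|^2+\sum_i\langle R(e_i,\tau)e_i,\tau\rangle\ge|\nabla\tau|^2,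
\]
and this is where $K_N\le0$ enters. The tangential part of $\nabla_X\tau$ is $-A_\tau X$, where $A_\tau$ is the shape operator in the direction $\tau$, and $\operatorname{tr}A_\tau=\langle m\vec H,\tau\rangle=|\tau|^2$. Hence
\[
|\nabla\tau|^2\ge|A_\tau|^2\ge\tfrac1m(\operatorname{tr}A_\tau)^2=\tfrac1m|\tau|^4 .
\]
With $|\tau|^2=m^2u$ we get $\frac12m^2\Delta u\ge m^3u^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}(2)]
By Pigola, Rigoli and Setti \cite{PRS}, stochastic completeness is equivalent to the following weak maximum principle: for every $v\in C^2(M)$ with $v^*=\sup v<\infty$ there are points $x_n$ with $v(x_n)>v^*-\frac1n$ and $\Delta v(x_n)<\frac1n$. We apply it to $v=u=|\vec H|^2$. By Lemma~\ref{lem:basic}, $2m\,u(x_n)^2<\frac1n$, and $u(x_n)\to\sup u$. So $\sup u=0$.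
\end{proof}

For part (3) we use maximum principles with cutoffs built from $\psi=d^2$, where $d=d(p,\cdot)$ and $p$ is the fixed point. Since $\psi$ need not be smooth, we replace it near the point of interest by a smooth function lying above it (Calabi's trick).

\begin{lemma}\label{lem:barrier}
Let $M^m$, $m\ge2$, be complete with $\mathrm{Ric}_M\ge-C_0(1+d^2)$, $C_0>0$. There is a constant $C$, depending only on $m$ and $C_0$, such that every $x_0\in M$ has a neighborhood carrying a smooth function $\bar\psi$ with
\[
\bar\psi\ge\psi,\qquad \bar\psi(x_0)=\psi(x_0),\qquad |\nabla\bar\psi|^2(x_0)=4\psi(x_0),\qquad \Delta\bar\psi(x_0)\le C(1+\psi(x_0)).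
\]
\end{lemma}

\begin{proof}
If $x_0=p$, take $\bar\psi=\psi$, which is smooth near $p$ with $\nabla\psi(p)=0$ and $\Delta\psi(p)=2m$. Otherwise let $D=d(x_0)>0$, let $\gamma$ be a minimal unit speed geodesic from $p$ to $x_0$, let $e=\gamma(D/2)$, and put
\[
\bar\psi=\bigl(\tfrac D2+d(e,\cdot)\bigr)^2 .
\]
By the triangle inequality $\bar\psi\ge\psi$, with equality at $x_0$. The geodesic from $x_0$ to $e$ extends minimally beyond $e$, so $e$ is not a cut point of $x_0$. Hence $x_0$ is not a cut point of $e$, and $\bar\psi$ is smooth near $x_0$. Its gradient at $x_0$ has length $2D$.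

Along $\gamma$ we have $d\le D$, hence $\mathrm{Ric}\ge-(m-1)\Lambda^2$ with $(m-1)\Lambda^2=C_0(1+D^2)$. The Laplacian comparison theorem, applied along $\gamma|_{[D/2,D]}$, gives at $x_0$
\[
\Delta d(e,\cdot)\le(m-1)\Lambda\coth\bigl(\Lambda\tfrac D2\bigr)\le(m-1)\Lambda+\frac{2(m-1)}D ,
\]
because $\coth x\le1+\frac1x$ for $x>0$. Therefore
\[
\Delta\bar\psi(x_0)=2D\,\Delta d(e,\cdot)(x_0)+2\le2(m-1)\Lambda D+4(m-1)+2\le C(1+D^2).\qedhere
\]
\end{proof}

The last step is where the quadratic rate is used: it keeps $\Lambda D$ of order $1+D^2$.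

\begin{proof}[Proof of Theorem~\ref{thm:pos}(3)]
By part (1) we may assume $m\ge2$, and we may assume that the constant in the hypothesis is positive, so that Lemma~\ref{lem:barrier} applies. Let $u=|\vec H|^2$, and suppose $u\not\equiv0$. Below, $C$ denotes constants independent of $R$, $\mu$ and the point considered.

\emph{Step 1: $u$ is bounded.} Let $R\ge1$ be so large that $u\not\equiv0$ on $B_R(p)$, and put $\zeta=(R^2-\psi)^2$ on the closed ball of radius $R$, which is compact because $M$ is complete. Since $\zeta=0$ where $d=R$, the function $\zeta u$ attains its positive maximum at some $x_0$ with $d(x_0)<R$. With $\bar\psi$ from Lemma~\ref{lem:barrier}, we have $\psi\le\bar\psi<R^2$ near $x_0$. So $\bar\zeta=(R^2-\bar\psi)^2$ is smooth near $x_0$ and satisfies $0<\bar\zeta\le\zeta$ there, with equality at $x_0$, and $\bar\zeta u$ also has a local maximum at $x_0$. At this point $\nabla\log u=-\nabla\log\bar\zeta$ and $\Delta\log u\le-\Delta\log\bar\zeta$, and hence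
\[
2mu\le\frac{\Delta u}u=\Delta\log u+|\nabla\log u|^2\le-\Delta\log\bar\zeta+|\nabla\log\bar\zeta|^2
=\frac{2\Delta\bar\psi}{R^2-\bar\psi}+\frac{6|\nabla\bar\psi|^2}{(R^2-\bar\psi)^2}.
\]
We multiply by $\zeta(x_0)=(R^2-\bar\psi(x_0))^2$ and use Lemma~\ref{lem:barrier} and $\psi(x_0)\le R^2$:
\[
2m\,(\zeta u)(x_0)\le2(R^2-\psi(x_0))\,C(1+\psi(x_0))+24\psi(x_0)\le CR^4 .
\]
On $B_{R/2}(p)$ we have $\zeta\ge\frac9{16}R^4$, so $u\le C$ there. Letting $R\to\infty$ shows that $u$ is bounded.

\emph{Step 2: $u\equiv0$.} Let $\mu>0$. Since $u$ is bounded and $M$ is complete, $u-\mu\log(1+\psi)$ attains its maximum at some $x_\mu$. With $\bar\psi$ from Lemma~\ref{lem:barrier} at $x_\mu$, the function $u-\mu\log(1+\bar\psi)$ has a local maximum at $x_\mu$, so at this point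
\[
2mu^2\le\Delta u\le\mu\,\Delta\log(1+\bar\psi)\le\mu\,\frac{\Delta\bar\psi}{1+\bar\psi}\le C\mu .
\]
Hence $u(x_\mu)\to0$ as $\mu\to0$. For every $x\in M$ the maximum property gives $u(x)\le u(x_\mu)+\mu\log(1+\psi(x))$, which tends to $0$ as $\mu\to0$. So $u\equiv0$, a contradiction.
\end{proof}

For $m\ge2$, completeness cannot be dropped in (3). A relatively compact connected open piece of a submanifold as in Theorem~\ref{thm:counter} is biharmonic and nowhere minimal, and its Ricci curvature is bounded. Part (2) also tells us what to aim for: a counterexample with bounded mean curvature must be stochastically incomplete.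

\section{Biharmonic hypersurfaces}\label{sec:hyp}

\begin{lemma}\label{lem:hyp}
Let $M^m\subset N^{m+1}$ have unit normal field $\nu$, shape operator $AX=-\nabla_X\nu$ and mean curvature $H=\frac1m\operatorname{tr}A$. Then $M$ is biharmonic if and only if
\begin{equation}\label{eq:hyp}
\Delta H=H\bigl(|A|^2-\mathrm{Ric}^N(\nu,\nu)\bigr)\qquad\text{and}\qquad \operatorname{div}(HA)=\tfrac m4\nabla(H^2).
\end{equation}
\end{lemma}

\begin{proof}
Here $\tau=mH\nu$. We use a frame of $M$ that is normal at the point considered; repeated indices $i$ are summed. Since $\nabla_{e_i}(H\nu)=e_i(H)\nu-HAe_i$ for each $i$,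
\[
\nabla_{e_i}\nabla_{e_i}(H\nu)=(\Delta H)\nu-2A\nabla H-H\bigl(\operatorname{div}A+|A|^2\nu\bigr).
\]
For the curvature term, $\langle R(e_i,\nu)e_i,\nu\rangle=-\mathrm{Ric}^N(\nu,\nu)$. For $Y$ tangent to $M$, the pair symmetry of $R$ gives $\langle R(e_i,\nu)e_i,Y\rangle=-\langle R(e_i,Y)\nu,e_i\rangle$. The Codazzi equation $(R(X,Y)\nu)^T=-(\nabla_XA)Y+(\nabla_YA)X$ then yields
\[
\langle R(e_i,\nu)e_i,Y\rangle=\operatorname{div}A(Y)-mY(H).
\]
Inserting both in \eqref{eq:bitension} we obtain
\begin{align*}
\tfrac1m\tau_2&=\bigl[\Delta H-H|A|^2+H\,\mathrm{Ric}^N(\nu,\nu)\bigr]\nu-2A\nabla H-2H\operatorname{div}A+mH\nabla H\\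
&=\bigl[\Delta H-H|A|^2+H\,\mathrm{Ric}^N(\nu,\nu)\bigr]\nu-2\bigl[\operatorname{div}(HA)-\tfrac m4\nabla(H^2)\bigr].\qedhere
\end{align*}
\end{proof}

The sign of the curvature matters. The $m$-sphere of radius $1/\sqrt2$ in the unit sphere $S^{m+1}$ has $A=\mathrm{Id}$ for a suitable normal, $H=1$ and $|A|^2=m=\mathrm{Ric}(\nu,\nu)$, so it satisfies \eqref{eq:hyp} without being minimal.

\section{The idea in dimension four}\label{sec:four}

Suppose $A=H\cdot\mathrm{Id}$. The second equation of \eqref{eq:hyp} becomes $\nabla(H^2)=\frac m4\nabla(H^2)$, which for $m=4$ holds for every function $H$. So let $m=4$ and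
\[
g=dr^2+s(r)^2|d\theta|^2\ \text{ on }\ \mathbb R\times\mathbb R^3,\qquad q=\frac{s'}s ,
\]
and look for a positive function $H=H(r)$ and an ambient metric
\[
h=dt^2+\varphi(t,r)^2g,\qquad \varphi|_{t=0}=1 .
\]
The slice $M=\{t=0\}$ with normal $\partial_t$ has $A=-\varphi_t(0,\cdot)\,\mathrm{Id}$, and $\mathrm{Ric}(\partial_t,\partial_t)=-4\varphi_{tt}/\varphi$. We start from $\varphi=\cosh t$, for which $M$ is totally geodesic and the planes containing $\partial_t$ have curvature $-1$. We then add one term to prescribe $H$ and one to adjust the Ricci curvature: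
\[
\varphi=\cosh t-H\sinh t+\rho\,(\cosh t-1),\qquad \rho=\rho(r).
\]
Now $A=H\,\mathrm{Id}$ and $\mathrm{Ric}(\partial_t,\partial_t)=-4(1+\rho)$ on $M$. What remains of \eqref{eq:hyp} is
\[
H''+3qH'=4H(1+\rho+H^2),
\]
with $H$, $q$ and $\rho$ at our disposal. If $H'>0$, the choice
\[
q=\frac{4H}{3H'},\qquad \rho=\frac{H''}{4H}-H^2
\]
solves it. So \emph{every} positive function $H$ with $H'>0$ gives, near $t=0$, a biharmonic hypersurface with mean curvature $H\ne0$.

The metric $h$ should exist for all $t$, be complete and be negatively curved, and this constrains $H$. As $t\to\pm\infty$, $\varphi$ behaves like $\frac12e^{|t|}(1\mp H+\rho)$, so we want $H$ small, and $H''/H$ small to make $\rho$ small. In particular $H$ should be bounded. Since $(\log H)'=\frac4{3q}$, this means that $1/q$ is integrable at $+\infty$, so $q$ must be unbounded. It remains to check that the unbounded function $q$ does not destroy the negative curvature of $N$. It enters the relevant curvature component through $q^2$, with the favorable sign, and otherwise only through terms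 linear in $q$ with small coefficients.

For $m\ne4$ an umbilical slice with nonconstant $H$ violates the second equation of \eqref{eq:hyp}, so $A$ needs a trace-free part. We choose it, together with a small change of $q$, so that everything remains explicit. The price is that $q$ now also appears, linearly, in a mixed curvature component. This component is dominated by the diagonal one, which is quadratic in $q$, provided $H$ is small (Section~\ref{sec:curv}).

\section{The construction for \texorpdfstring{$m\ge2$}{m at least 2}}\label{sec:construction}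

\subsection{Solving the equations}

Let $g=dr^2+s(r)^2|d\theta|^2$ on $\mathbb R\times\mathbb R^{m-1}$ with $q=s'/s$. We look for a shape operator $A$ with eigenvalue $a$ on $\partial_r$ and $b$ on the $\theta$-directions, and $H>0$, all functions of $r$. With $\operatorname{tr}A=mH$ we can write
\[
Ha=H^2+z,\qquad Hb=H^2-\frac z{m-1}.
\]
We compute the divergence of a tensor $T=p\,dr^2+\tilde p\,s^2|d\theta|^2=\tilde p\,g+(p-\tilde p)\,dr^2$ with $p,\tilde p$ functions of $r$. Since $\Delta r=(m-1)q$ and $\nabla_{\partial_r}\partial_r=0$,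
\begin{equation}\label{eq:div}
\operatorname{div}T=\bigl[p'+(m-1)q(p-\tilde p)\bigr]dr .
\end{equation}
For $T=HA$ we have $p-\tilde p=\frac m{m-1}z$, and the second equation of \eqref{eq:hyp} becomes
\begin{equation}\label{eq:tang}
z'+mqz=\frac{m-4}4(H^2)'=\frac{m-4}2HH' .
\end{equation}
This linear equation can be solved for any $q$, but we want an explicit solution. We try $z=c_m(H')^2$ with a constant $c_m$; where $H'\ne0$, \eqref{eq:tang} then reads $c_m(2H''+mqH')=\frac{m-4}2H$. On the other hand, the first equation of \eqref{eq:hyp} asks for $(m-1)qH'\approx mH$. Comparing the terms in $H$ fixes $c_m$, and then, for $m\ne4$, \eqref{eq:tang} determines $q$ exactly. For $m=4$ we have $c_m=0$ and \eqref{eq:tang} is no condition on $q$; we use the same formula for $q$ in this case too. Thus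
\begin{equation}\label{eq:defs}
c_m=\frac{(m-4)(m-1)}{2m^2},\qquad z=c_m(H')^2,\qquad q=\frac m{m-1}\,\frac H{H'}-\frac2m\,\frac{H''}{H'} .
\end{equation}
Finally, the first equation of \eqref{eq:hyp} dictates the choice of $\rho$. Put
\begin{equation}\label{eq:abrho}
a=H+\frac zH,\qquad b=H-\frac z{(m-1)H},\qquad \rho=-\frac1m\Bigl[\frac{m-2}m\,\frac{H''}H+a^2+(m-1)b^2\Bigr],
\end{equation}
and $s(r)=\exp\int_0^rq$.

\begin{proposition}\label{prop:biharm}
Let $m\ge2$, let $H:\mathbb R\to(0,\infty)$ be smooth with $H'>0$, and define $q,s,z,a,b,\rho$ by \eqref{eq:defs} and \eqref{eq:abrho}. Let $\alpha,\beta$ be smooth positive functions of $(t,r)$, defined near $\{t=0\}$, which at $t=0$ satisfy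
\[
\alpha=\beta=1,\qquad \alpha_t=-a,\quad\beta_t=-b,\qquad \alpha_{tt}=\beta_{tt}=1+\rho .
\]
Then $M=\{t=0\}$ is a biharmonic hypersurface with mean curvature $H$, with respect to $\partial_t$, in the metric
\begin{equation}\label{eq:h}
h=dt^2+\alpha^2dr^2+\beta^2s^2|d\theta|^2 .
\end{equation}
\end{proposition}

\begin{proof}
The induced metric is $g=dr^2+s^2|d\theta|^2$. The operator $S=\nabla\partial_t$ on the slices is diagonal with entries $\alpha_t/\alpha$ and $\beta_t/\beta$. So at $t=0$ the shape operator $A=-S$ has the eigenvalues $a$ and $b$ (the latter $m-1$ times), and $\operatorname{tr}A=a+(m-1)b=mH$. The Riccati equation $\partial_tS+S^2+R(\cdot,\partial_t)\partial_t=0$ along the geodesics in the $t$-direction shows that $R(\cdot,\partial_t)\partial_t$ has the eigenvalues $-\alpha_{tt}/\alpha$ and $-\beta_{tt}/\beta$. Hence $\mathrm{Ric}(\partial_t,\partial_t)=-m(1+\rho)$ on $M$.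

\emph{First equation of \eqref{eq:hyp}.} By \eqref{eq:defs}, $(m-1)qH'=mH-\frac{2(m-1)}mH''$, so
\[
\Delta H=H''+(m-1)qH'=mH-\frac{m-2}mH'' .
\]
By the definition of $\rho$, dividing by $H$ gives $\Delta H/H=m(1+\rho)+a^2+(m-1)b^2=|A|^2-\mathrm{Ric}(\partial_t,\partial_t)$.

\emph{Second equation.} By \eqref{eq:div} it is equivalent to \eqref{eq:tang}. By \eqref{eq:defs}, $mqH'=\frac{m^2}{m-1}H-2H''$, so
\[
z'+mqz=c_mH'\bigl(2H''+mqH'\bigr)=c_m\frac{m^2}{m-1}HH'=\frac{m-4}2HH'.\qedhere
\]
\end{proof}

\subsection{The profile}

We now choose $H$: positive, increasing, bounded, small and slowly varying. Set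
\[
L(\sigma)=1+\log(1+e^\sigma),\qquad \ell=L^{-1-\eta},\qquad y(\sigma)=\exp\Bigl(-\int_\sigma^\infty\ell\Bigr),\qquad \sigma\in\mathbb R .
\]
Since $L\ge1$, $0<L'=e^\sigma/(1+e^\sigma)<1$ and $L(\sigma)\ge1+\sigma$, we have
\[
0<\ell\le1,\qquad \ell'\le0,\qquad \int_0^\infty\ell<\infty,\qquad 0<y<1,\qquad y'=\ell y .
\]
The function $L'$ satisfies $L''=L'(1-L')$, so all its derivatives are bounded, and $(1/L)'=-L'/L^2$. So all derivatives of $\ell$ and of $\ell'/\ell=-(1+\eta)L'/L$ are bounded, as are those of $y$; the functions $\ell$, $\ell'/\ell$ and $y$ are themselves bounded.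

Let $\delta\in(0,\frac12]$ be a small parameter, to be fixed depending only on $m$ and $\eta$. From now on $C$ denotes constants depending only on $m$ and $\eta$, which may change from line to line, and ``for $\delta$ small'' means for $\delta\le\delta_0(m,\eta)$. We set
\[
H(r)=\delta\,y(\delta r),\qquad\text{so}\qquad H'=\delta^2\ell y,\qquad H''=\delta^3(\ell'+\ell^2)y ,
\]
where $\ell,\ell',y$ are evaluated at $\sigma=\delta r$. Then \eqref{eq:defs} and \eqref{eq:abrho} become
\begin{gather}
q=\frac m{(m-1)\delta\,\ell}-\frac{2\delta}m\Bigl(\ell+\frac{\ell'}\ell\Bigr),\label{eq:q}\\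
a=\delta y\bigl(1+c_m\delta^2\ell^2\bigr),\qquad b=\delta y\Bigl(1-\frac{c_m}{m-1}\delta^2\ell^2\Bigr),\qquad \frac{H''}H=\delta^2(\ell'+\ell^2).\notag
\end{gather}
Each $r$-derivative produces a factor $\delta$, so for $j=0,1,2$
\begin{equation}\label{eq:small}
|\partial_r^ja|,\ |\partial_r^jb|\le C\delta^{1+j},\qquad |\partial_r^j\rho|\le C\delta^{2+j}.
\end{equation}
The function $q$ is unbounded, but it is bounded below by a large constant and almost increasing. Indeed, $\ell\le1$, $\ell'\le0$, and $\frac1{(m-1)\delta}\ge\frac{2\delta}m$ because $\delta\le\frac12$. So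
\begin{equation}\label{eq:qlow}
q\ge\frac m{(m-1)\delta}-\frac{2\delta}m\ge\frac1\delta\ge2,\qquad
q'=-\frac m{m-1}\frac{\ell'}{\ell^2}-\frac{2\delta^2}m\Bigl(\ell+\frac{\ell'}\ell\Bigr)'\ge-C\delta^2 .
\end{equation}
Only the second term of $q'$, which is bounded, can be negative.

\subsection{The ambient manifold}

On $N=\mathbb R_t\times\mathbb R_r\times\mathbb R_\theta^{m-1}$ we take the metric \eqref{eq:h} with
\[
\alpha=\cosh t-a\sinh t+\rho(\cosh t-1),\qquad \beta=\cosh t-b\sinh t+\rho(\cosh t-1).
\]
These functions have the values and $t$-derivatives at $t=0$ required in Proposition~\ref{prop:biharm}. Write $c=\cosh t$. By \eqref{eq:small}, uniformly in $t$ and $r$, and with the same bounds for $\beta$,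
\begin{equation}\label{eq:alpha}
|\alpha-c|,\ |\alpha_t-\sinh t|\le C\delta c,\qquad |\alpha_r|,\ |\alpha_{tr}|\le C\delta^2c,\qquad |\alpha_{rr}|\le C\delta^3c,\qquad \alpha_{tt}=\alpha+\rho .
\end{equation}
For $\delta$ small, therefore,
\begin{equation}\label{eq:alphapos}
\tfrac c2\le\alpha,\beta\le2c,\qquad \alpha\le(1+C\delta)c .
\end{equation}
In particular $h$ is a smooth metric on $N\cong\mathbb R^{m+1}$ with $h\ge\frac14(dt^2+g)$. The metric $g$ is complete: on a bounded set $r$ is bounded, and for bounded $r$ the function $s$ is bounded below by a positive constant, so $\theta$ is bounded as well and the set is relatively compact. Hence $dt^2+g$ is complete, and so is $h$. The slice $M=\{t=0\}$ is a closed embedded submanifold, hence properly embedded. By Proposition~\ref{prop:biharm}, $M$ is biharmonic with mean curvature $H>0$ everywhere.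

\section{The curvature of \texorpdfstring{$N$}{N}}\label{sec:curv}

The metric $h$ is a warped product $\Sigma\times_w\mathbb R^{m-1}$ with base $\Sigma=(\mathbb R^2,\,dt^2+\alpha^2dr^2)$ and warping function $w=\beta s$. Let $Q=\mathrm{Hess}\,w/w$, a symmetric bilinear form on $T\Sigma$.

\begin{lemma}\label{lem:criterion}
If
\begin{equation}\label{eq:crit}
K_\Sigma\le-\tfrac12,\qquad Q\ge\tfrac12g_\Sigma,\qquad \frac{|\nabla w|^2}{w^2}\ge\tfrac12
\end{equation}
everywhere, then $K_N\le-\frac12$.
\end{lemma}

\begin{proof}
By O'Neill's formulas \cite[Prop.~7.42]{ONeill}, for $X,Y$ tangent to $\Sigma$ and $V,W$ vertical,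
\[
\langle R(X,V)W,Y\rangle=-Q(X,Y)\langle V,W\rangle,\qquad \langle R(V,W)W,V\rangle=-\frac{|\nabla w|^2}{w^2}|V\wedge W|^2 ,
\]
the components of $R$ on $T\Sigma$ are those of $\Sigma$, and $\langle R(X,Y)V,W\rangle$ and all components with an odd number of vertical arguments vanish. For $E=X+V$ and $F=Y+W$, multilinear expansion gives
\begin{align*}
\langle R(E,F)F,E\rangle={}&K_\Sigma|X\wedge Y|^2-\bigl[Q(X,X)|W|^2-2Q(X,Y)\langle V,W\rangle+Q(Y,Y)|V|^2\bigr]\\
&-\frac{|\nabla w|^2}{w^2}|V\wedge W|^2 .
\end{align*}
The bracket is linear in $Q$, and for $Q=\xi\otimes\xi$ it equals $|\xi(X)W-\xi(Y)V|^2\ge0$. Since every nonnegative form is a sum of forms $\xi\otimes\xi$, the bracket is monotone in $Q$. By \eqref{eq:crit} it is at least $\frac12\bigl(|X|^2|W|^2-2\langle X,Y\rangle\langle V,W\rangle+|Y|^2|V|^2\bigr)$. The claim now follows from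
\[
|E\wedge F|^2=|X\wedge Y|^2+\bigl(|X|^2|W|^2-2\langle X,Y\rangle\langle V,W\rangle+|Y|^2|V|^2\bigr)+|V\wedge W|^2.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:curv}
For $\delta$ small, \eqref{eq:crit} holds; hence $K_N\le-\frac12$.
\end{proposition}

\begin{proof}
We use the following consequences of \eqref{eq:alpha} and \eqref{eq:alphapos}:
\begin{equation}\label{eq:logder}
\frac{\alpha_t}\alpha,\ \frac{\beta_t}\beta=\tanh t+O(\delta),\qquad
\Bigl|\frac{\alpha_r}\alpha\Bigr|,\ \Bigl|\frac{\beta_r}\beta\Bigr|,\ \Bigl|\frac{\beta_{tr}}\beta\Bigr|\le C\delta^2,\qquad \Bigl|\frac{\beta_{rr}}\beta\Bigr|\le C\delta^3 ,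
\end{equation}
where $O(\delta)$ is bounded by $C\delta$ uniformly in $t,r$.

\emph{The base.} $K_\Sigma=-\alpha_{tt}/\alpha=-(1+\rho/\alpha)\le-1+C\delta^2\le-\frac12$ for $\delta$ small.

\emph{The Hessian.} Let $e_t=\partial_t$ and $e_r=\alpha^{-1}\partial_r$. The nonzero Christoffel symbols of $\Sigma$ are $\Gamma^t_{rr}=-\alpha\alpha_t$, $\Gamma^r_{rr}=\alpha_r/\alpha$ and $\Gamma^r_{tr}=\Gamma^r_{rt}=\alpha_t/\alpha$. Since $w=\beta s$ and $s'=qs$,
\[
\frac{w_t}w=\frac{\beta_t}\beta,\qquad \frac{w_r}w=q+\frac{\beta_r}\beta,\qquad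
\frac{w_{tr}}w=q\frac{\beta_t}\beta+\frac{\beta_{tr}}\beta,\qquad
\frac{w_{rr}}w=q^2+q'+2q\frac{\beta_r}\beta+\frac{\beta_{rr}}\beta .
\]
So the components of $Q$ in the frame $e_t,e_r$ are
\begin{align*}
Q_{tt}&=\frac{\beta_{tt}}\beta=1+\frac\rho\beta,\\
Q_{tr}&=\frac1\alpha\Bigl[q\Bigl(\frac{\beta_t}\beta-\frac{\alpha_t}\alpha\Bigr)+\frac{\beta_{tr}}\beta-\frac{\alpha_t}\alpha\frac{\beta_r}\beta\Bigr],\\
Q_{rr}&=\frac1{\alpha^2}\Bigl[q^2+q'+2q\frac{\beta_r}\beta+\frac{\beta_{rr}}\beta-\frac{\alpha_r}\alpha\Bigl(q+\frac{\beta_r}\beta\Bigr)\Bigr]+\frac{\alpha_t}\alpha\frac{\beta_t}\beta .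
\end{align*}

First, $Q_{tt}\ge1-C\delta$. Next, in $Q_{rr}$ the bracket is at least $q^2-C\delta^2(1+q)$ by \eqref{eq:qlow} and \eqref{eq:logder}, hence at least $(1-C\delta^2)q^2$ because $q\ge2$. With $\alpha\le(1+C\delta)c$, the first term of $Q_{rr}$ is at least $\frac12q^2\operatorname{sech}^2t$ for $\delta$ small. The last term of $Q_{rr}$ is $\tanh^2t+O(\delta)$. Since $\frac14q^2\ge1$,
\[
Q_{rr}\ge\tfrac12q^2\operatorname{sech}^2t+\tanh^2t-C\delta\ge1-C\delta+\tfrac14q^2\operatorname{sech}^2t .
\]
Finally, in $Q_{tr}$ the coefficient of $q$ inside the bracket is $O(\delta)$ because the leading terms of $\alpha_t/\alpha$ and $\beta_t/\beta$ cancel. So, with a constant $C_1$ depending only on $m,\eta$,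
\[
|Q_{tr}|\le C_1\delta\,q\operatorname{sech}t .
\]
This is the dangerous component, since $q$ is unbounded. But its square is at most $C_1^2\delta^2$ times $q^2\operatorname{sech}^2t$, and one quarter of $q^2\operatorname{sech}^2t$ is available in the lower bound for $Q_{rr}$. Explicitly, for real $\xi,\zeta$,
\[
2C_1\delta\,q\operatorname{sech}t\,|\xi\zeta|\le4C_1^2\delta^2\xi^2+\tfrac14q^2\operatorname{sech}^2t\,\zeta^2 ,
\]
and therefore, for $\delta$ small,
\[
Q(\xi e_t+\zeta e_r,\xi e_t+\zeta e_r)\ge(1-C\delta-4C_1^2\delta^2)\xi^2+(1-C\delta)\zeta^2\ge\tfrac12(\xi^2+\zeta^2).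
\]

\emph{The gradient.} By \eqref{eq:qlow} and \eqref{eq:logder}, $(q+\beta_r/\beta)^2\ge(1-C\delta^2)q^2$. So for $\delta$ small
\[
\frac{|\nabla w|^2}{w^2}=\Bigl(\frac{\beta_t}\beta\Bigr)^2+\frac1{\alpha^2}\Bigl(q+\frac{\beta_r}\beta\Bigr)^2\ge\tanh^2t-C\delta+\tfrac12q^2\operatorname{sech}^2t\ge1-C\delta\ge\tfrac12 .\qedhere
\]
\end{proof}

We fix $\delta$ so small that everything above holds.

\section{End of the proof of Theorem~\ref{thm:counter}}\label{sec:end}

\subsection*{Bounds on $M$}
The second fundamental form is bounded: $|A|^2=a^2+(m-1)b^2\le C\delta^2$. The eigenvalues of $\mathrm{Ric}_M$ for $g=dr^2+s^2|d\theta|^2$ are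
\[
-(m-1)(q'+q^2)\ \text{ on }\partial_r,\qquad -(q'+(m-1)q^2)\ \text{ on the $\theta$-directions.}
\]
Since $|\ell'|/\ell^2=(1+\eta)L^\eta L'\le(1+\eta)L^{1+\eta}$, \eqref{eq:q} and \eqref{eq:qlow} give $|q|+|q'|\le C_\delta L(\delta r)^{1+\eta}$, where $C_\delta$ depends on $m$, $\eta$ and $\delta$ and may change from one inequality to the next. Also $L(\delta r)\le1+\log2+|\delta r|\le2+|r|$. Let $d$ be the distance in $M$ to $(r,\theta)=(0,0)$; then $|r|\le d$ because $g\ge dr^2$. Hence
\[
\mathrm{Ric}_M\ge-C_\delta\,L(\delta r)^{2+2\eta}\ge-C_\delta(2+|r|)^{2+2\eta}\ge-C_\delta(1+d^2)^{1+\eta}.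
\]

\subsection*{Arbitrary $\epsilon$}
Replace $h$ by $\lambda^2h$ with $\lambda^2<\frac1{2\epsilon}$. If $K\le-\frac12$ before, then now $K\le-\frac1{2\lambda^2}<-\epsilon$. The Levi-Civita connections do not change and $\tau_2$ is multiplied by $\lambda^{-4}$, so biharmonicity is preserved. The bounds on the second fundamental form and on $\mathrm{Ric}_M$ persist with other constants, and the remaining properties are unaffected. Together with Sections~\ref{sec:construction} and~\ref{sec:curv} this proves Theorem~\ref{thm:counter} for $k=1$.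

\subsection*{Arbitrary codimension}
A product $N\times\mathbb R$ would contain flat planes. We use instead the warped product in which hyperbolic space is built over a totally geodesic hyperplane. Let $(N,h)$ be complete, diffeomorphic to $\mathbb R^n$, with $K\le-\frac12$, and set
\[
\hat N=\mathbb R_u\times N,\qquad \hat h=du^2+\cosh^2u\,h .
\]
Since $\hat h\ge du^2+h$, it is complete, and $\hat N\cong\mathbb R^{n+1}$. Every $2$-plane has an orthonormal basis $V$, $F=x\,\partial_u+W$ with $V,W$ tangent to $N$, because it meets $\partial_u^\perp$ in at least a line. Then $V\perp W$ and $|W|^2=1-x^2$. By O'Neill's formulas \cite[Prop.~7.42]{ONeill} the plane has curvature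
\[
-x^2+(1-x^2)\,\frac{K_h-\sinh^2u}{\cosh^2u}\le-x^2+(1-x^2)\,\frac{-\frac12-\sinh^2u}{1+\sinh^2u}\le-\tfrac12 ,
\]
where $K_h\le-\frac12$ is the sectional curvature of $h$ on the span of $V$ and $W$ (if $W=0$ the second term is absent). So $K_{\hat N}\le-\frac12$.

The slice $\{u=0\}$ is the fixed point set of the isometry $u\mapsto-u$, so it is a closed totally geodesic copy $i:N\to\hat N$. Hence for $f:M\to N$ we have $\tau(i\circ f)=di(\tau(f))$, and pulled-back covariant derivatives of fields tangent to $N$ agree in $N$ and $\hat N$. By the Gauss and Codazzi equations, $R^{\hat N}(X,Y)Z=R^N(X,Y)Z$ for vectors tangent to $N$. By \eqref{eq:bitension}, $\tau_2(i\circ f)=di(\tau_2(f))$. So $M$ remains biharmonic with nowhere vanishing mean curvature vector, it is still properly embedded, its second fundamental form keeps its norm, and its induced metric is unchanged.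

Starting from the hypersurface of Section~\ref{sec:construction}, for which $K_N\le-\frac12$, we apply this step $k-1$ times and then rescale as above. This proves Theorem~\ref{thm:counter}. \qed

\begin{remark}
The submanifolds of Theorem~\ref{thm:counter} have bounded $|\vec H|$ and are not minimal, so by Theorem~\ref{thm:pos}(2) they are stochastically incomplete.
\end{remark}

\begin{remark}
If $-\Lambda\le K_N\le0$ and $M$ is complete and biharmonic with bounded second fundamental form, then $M$ is minimal: by the Gauss equation $\mathrm{Ric}_M$ is bounded below, and Theorem~\ref{thm:pos}(3) applies. So in any counterexample with bounded second fundamental form the curvature of $N$ is unbounded below. In the construction of Section~\ref{sec:construction} this is visible in the planes spanned by $e_r$ and a $\theta$-direction: their curvature is $-Q_{rr}$, and at $t=0$ the component $Q_{rr}$ is at least $\frac14q^2$ up to a bounded term, while $q\to\infty$ as $r\to\infty$.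
\end{remark}

\begin{thebibliography}{9}
\bibitem{Luo} Yong Luo, \emph{On biharmonic submanifolds in non-positively curved manifolds}, arXiv:1306.6069 (2013).
\bibitem{ONeill} B. O'Neill, \emph{Semi-Riemannian Geometry}.
\bibitem{PRS} Pigola, Rigoli and Setti, \emph{Proc. Amer. Math. Soc.} \textbf{131} (2003), 1283--1288.
\end{thebibliography}

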